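\title{Integral semilattice-ordered monoids and negative cones of lattice-ordered groups}

\begin{abstract}
We prove that the nuclear images of sub-s$\ell$-monoids of negative cones of $\ell$-groups are, up to isomorphism, precisely the integral s$\ell$-monoids. The $\ell$-group can be taken to be a power of the group $\operatorname{Aut}(\mathbb R)$ of increasing bijections of the real line. The proof reduces the problem to separating words, and separates them by homeomorphisms of the line that read a given word letter by letter. The same method gives the corresponding theorem for pomonoids and embeds every free integral s$\ell$-monoid into the negative cone of an $\ell$-group. For Abelian $\ell$-groups the analogous statement is false, and we determine the class of nuclear images exactly.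
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{pomonoid} is a monoid $\langle M,\cdot,\mathbf 1\rangle$ with a partial order $\le$ such that $a\le b$ implies $ca\le cb$ and $ac\le bc$. An \emph{s$\ell$-monoid} (semilattice-ordered monoid) is a structure $\langle M,\cdot,\mathbf 1,\vee\rangle$ in which $\langle M,\cdot,\mathbf 1\rangle$ is a monoid, $\langle M,\vee\rangle$ is a join-semilattice, and
\[
a(b\vee c)=ab\vee ac,\qquad (b\vee c)a=ba\vee ca .
\]
It is a pomonoid under the order $a\le b\iff a\vee b=b$; thus an inequality between terms is an equation. A \emph{subpomonoid} is a subset containing $\mathbf 1$ and closed under $\cdot$, with the restricted order; a \emph{sub-s$\ell$-monoid} is a subset containing $\mathbf 1$ and closed under $\cdot$ and $\vee$. A pomonoid or s$\ell$-monoid is \emph{integral} if $\mathbf 1$ is its greatest element, and \emph{cancellative} if each of $ax\le bx$ and $xa\le xb$ implies $a\le b$. The two-sided ideals of a ring with unit, under product and sum, form an integral s$\ell$-monoid, and so does a bounded distributive lattice with $\wedge$ as multiplication.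

A \emph{partially ordered group} is a group that is a pomonoid, and an \emph{$\ell$-group} is a partially ordered group whose order is a lattice. The \emph{negative cone} of a partially ordered group $G$ is $G^-=\{a\in G:a\le\mathbf 1\}$. It is an integral cancellative pomonoid, and for an $\ell$-group it is an s$\ell$-monoid under the restricted operations. Cancellativity passes to submonoids, so a distributive lattice with more than one element does not embed into a negative cone. To reach such structures from groups one needs a quotient construction, and the one considered here is the following.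

A \emph{nucleus} on a pomonoid $A$ is a closure operator $\gamma$ on $\langle A,\le\rangle$, that is, a monotone map with $a\le\gamma(a)=\gamma(\gamma(a))$, such that
\[
\gamma(a)\gamma(b)\le\gamma(ab)\qquad\text{for all }a,b\in A.
\]
The \emph{nuclear image} $A_\gamma$ is the set $\gamma[A]$ of closed elements with the restricted order, the unit $\gamma(\mathbf 1)$ and the product $a\cdot_\gamma b=\gamma(ab)$; if $A$ is an s$\ell$-monoid, then $A_\gamma$ also carries the join $a\vee_\gamma b=\gamma(a\vee b)$. One computes in $A$ and rounds the result up to the nearest closed element; the inequality above guarantees that it does not matter when one rounds (Lemma~\ref{lem:nucleus}).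

\begin{example}\label{ex:trunc}
Let $\mathbb Z^-=\{0,-1,-2,\dots\}$ be the negative cone of $\langle\mathbb Z,+\rangle$, let $k\ge1$, and put $\gamma(a)=\max(a,-k)$. If $a,b>-k$, then $\gamma(a)+\gamma(b)=a+b\le\gamma(a+b)$; otherwise $\gamma(a)+\gamma(b)\le -k\le\gamma(a+b)$. So $\gamma$ is a nucleus, and its image is the chain $\{0,-1,\dots,-k\}$ with truncated addition. For $k=1$ this is the two-element lattice with $\wedge$ as multiplication. Nuclear images can thus destroy cancellativity.
\end{example}

Integrality, on the other hand, survives: if $\mathbf 1$ is the greatest element of $A$, then $\gamma(\mathbf 1)=\mathbf 1$ is the greatest element of $A_\gamma$. The question is whether anything else survives. Two known results, neither of which is used in our proofs, say that in closely related settings nothing does.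
\begin{enumerate}
\item[(1)] The nuclear images of subpomonoids of negative cones of (Abelian) partially ordered groups are precisely the (commutative) integral pomonoids.
\item[(2)] The nuclear images of integral cancellative s$\ell$-monoids are precisely the integral s$\ell$-monoids.
\end{enumerate}
The first result supplies a group but ignores joins; the second respects joins but supplies no group. The problem, posed as a conjecture in \cite{Prenosil}, asks for both at once: \emph{are the nuclear images of sub-s$\ell$-monoids of negative cones of $\ell$-groups precisely the integral s$\ell$-monoids?} Here and below ``precisely'' is understood up to isomorphism.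

There is a reason for doubt: the Abelian clause of (1) has no counterpart once joins are present.

\begin{example}\label{ex:upsets}
In an Abelian $\ell$-group,
\[
xy\,(x\vee y)=x^2y\vee xy^2\le x^3\vee x^2y\vee xy^2\vee y^3=(x^2\vee y^2)(x\vee y),
\]
and canceling $x\vee y$ gives $xy\le x^2\vee y^2$. This inequality passes to sub-s$\ell$-monoids of the negative cone and, by Lemma~\ref{lem:nucleus}, to their nuclear images. It does not hold in all commutative integral s$\ell$-monoids. Let $U$ be the set of nonempty upsets of $\mathbb N^2$, with the Minkowski sum $P+Q=\{p+q:p\in P,\ q\in Q\}$ as multiplication and union as join. A sum of upsets is an upset, sums distribute over unions, and $\mathbb N^2$ is both the unit and the greatest element, so $U$ is a commutative integral s$\ell$-monoid. For $x={\uparrow}(1,0)$ and $y={\uparrow}(0,1)$ the point $(1,1)$ lies in $xy={\uparrow}(1,1)$ but not in $x^2\vee y^2={\uparrow}(2,0)\cup{\uparrow}(0,2)$. Hence $U$ is not a nuclear image of a sub-s$\ell$-monoid of the negative cone of any Abelian $\ell$-group.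
\end{example}

One might expect arbitrary $\ell$-groups to satisfy some subtler law of this kind, which would refute the conjecture. They satisfy none, and the conjecture is true. Let $\operatorname{Aut}(\mathbb R)$ be the $\ell$-group of increasing bijections of $\mathbb R$ under composition and the pointwise order.

\begin{theorem}\label{thm:main}
The nuclear images of sub-s$\ell$-monoids of negative cones of $\ell$-groups are precisely the integral s$\ell$-monoids. The $\ell$-group can always be chosen to be a power of $\operatorname{Aut}(\mathbb R)$, and $\operatorname{Aut}(\mathbb R)$ itself if the s$\ell$-monoid is countable.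
\end{theorem}

In particular, the commutative s$\ell$-monoid $U$ of Example~\ref{ex:upsets} is obtained from an $\ell$-group, which is necessarily non-Abelian. Since sub-s$\ell$-monoids of negative cones are integral and cancellative, Theorem~\ref{thm:main} contains (2). The method also yields three companion results, the first of which strengthens the non-Abelian clause of (1).

\begin{theorem}\label{thm:po}
The nuclear images of subpomonoids of negative cones of $\ell$-groups are precisely the integral pomonoids.
\end{theorem}

\begin{theorem}\label{thm:free}
For every set $X$, the free integral s$\ell$-monoid over $X$ embeds into the negative cone of an $\ell$-group. Hence negative cones of $\ell$-groups satisfy no more $\{\cdot,\mathbf 1,\vee\}$-equations than all integral s$\ell$-monoids do.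
\end{theorem}

\begin{theorem}\label{thm:ab}
For a commutative integral s$\ell$-monoid $M$ the following are equivalent.
\begin{enumerate}
\item[(i)] $M$ is isomorphic to a nuclear image of a sub-s$\ell$-monoid of the negative cone of an Abelian $\ell$-group.
\item[(ii)] Whenever $N\ge1$ and $s,w_1,\dots,w_N$ are elements of a free commutative monoid on a set of variables with $w_1\cdots w_N=s^N$, the inequality $s\le w_1\vee\dots\vee w_N$ holds in $M$ under every assignment of the variables.
\item[(iii)] $M$ is isomorphic to a nuclear image of a sub-s$\ell$-monoid of $(\mathbb Z^-)^I$ for some set $I$.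
\end{enumerate}
\end{theorem}

Every nuclear image as in (i) is commutative and integral by Lemma~\ref{lem:nucleus}, so Theorem~\ref{thm:ab} is a complete classification. The inequality of Example~\ref{ex:upsets} is the instance $N=2$, $s=xy$, $w_1=x^2$, $w_2=y^2$ of (ii); the Abelian analogue of the conjecture is therefore false.

The proofs run as follows. Section~\ref{sec:lax} reduces each representation problem to finding a map $m\mapsto g_m$ from $M$ to an $\ell$-group that is multiplicative up to an inequality, $g_ag_b\le g_{ab}$, and tells apart enough products; such a map is generated from arbitrary elements $h_m\le\mathbf 1$ by taking joins over sets of words. Section~\ref{sec:read} constructs, for each word $s$, homeomorphisms $h_x$ of the line that detect whether a word is a subword of $s$, and proves Theorem~\ref{thm:free}. Section~\ref{sec:joins} shows that the required infinite joins exist and proves Theorems~\ref{thm:main} and~\ref{thm:po}. Section~\ref{sec:ab} runs the same scheme in $\mathbb Z$, where separation becomes a problem of linear inequalities.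

\section{Nuclei, $\ell$-groups and words}\label{sec:prelim}

\begin{lemma}\label{lem:nucleus}
Let $\gamma$ be a nucleus on a pomonoid $A$.
\begin{enumerate}
\item[(a)] $A_\gamma$ is a pomonoid, $\gamma\colon A\to A_\gamma$ is a surjective monoid homomorphism, and $\gamma(a)$ is the greatest element of $A$ with the same image as $a$.
\item[(b)] If $A$ is an s$\ell$-monoid, then $\gamma$ also preserves joins, $A_\gamma$ is an s$\ell$-monoid satisfying every $\{\cdot,\mathbf 1,\vee\}$-equation that holds in $A$, and the order defined by $\vee_\gamma$ is the restriction of the order of $A$.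
\item[(c)] If $A$ is integral, then $\gamma(\mathbf 1)=\mathbf 1$ and $A_\gamma$ is integral.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Applying $\gamma$ to $ab\le\gamma(a)\gamma(b)\le\gamma(ab)$ gives $\gamma(ab)=\gamma(\gamma(a)\gamma(b))=\gamma(a)\cdot_\gamma\gamma(b)$. So $\gamma$ preserves the product and the unit; being surjective, it transfers the monoid laws to $A_\gamma$. The product $\cdot_\gamma$ is monotone because $\cdot$ and $\gamma$ are. Finally $\gamma(\gamma(a))=\gamma(a)$, and $\gamma(b)=\gamma(a)$ implies $b\le\gamma(b)=\gamma(a)$.

(b) Applying $\gamma$ to $a\vee b\le\gamma(a)\vee\gamma(b)\le\gamma(a\vee b)$ gives $\gamma(a\vee b)=\gamma(a)\vee_\gamma\gamma(b)$. Equations, among them the axioms of s$\ell$-monoids, pass to images under surjective homomorphisms. For closed $a,b$: if $a\le b$, then $\gamma(a\vee b)=\gamma(b)=b$, and if $\gamma(a\vee b)=b$, then $a\le a\vee b\le b$.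

(c) We have $\mathbf 1\le\gamma(\mathbf 1)\le\mathbf 1$, and $\mathbf 1$ is above every closed element.
\end{proof}

In a partially ordered group the translations $a\mapsto ca$ and $a\mapsto ac$ are order automorphisms, their inverses being the translations by $c^{-1}$. So in an $\ell$-group multiplication distributes over $\vee$ and $\wedge$ on both sides. A direct product $\prod_iG_i$ of $\ell$-groups, with operations and order taken coordinatewise, is an $\ell$-group with negative cone $\prod_iG_i^-$.

A map $f\colon\mathbb R\to\mathbb R$ belongs to $\operatorname{Aut}(\mathbb R)$ if and only if it is continuous, strictly increasing, and unbounded above and below: an increasing bijection has no jumps, and conversely the intermediate value theorem gives surjectivity. These properties are preserved by the pointwise maximum and minimum of two maps, so $\operatorname{Aut}(\mathbb R)$ is a lattice with $\vee=\max$ and $\wedge=\min$. If $f\le f'$, then $f\circ h\le f'\circ h$, and $h\circ f\le h\circ f'$ since $h$ is increasing. So $\operatorname{Aut}(\mathbb R)$ is an $\ell$-group, and its negative cone consists of the maps that move no point to the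 right. We write composition as a product: $(fh)(q)=f(h(q))$.

\begin{lemma}\label{lem:countable}
If $I$ is countable, then $\operatorname{Aut}(\mathbb R)^I$ embeds into $\operatorname{Aut}(\mathbb R)$ as an $\ell$-group.
\end{lemma}

\begin{proof}
We may assume $I\subseteq\mathbb Z$. For $k\in I$ fix an increasing bijection $\varphi_k\colon\mathbb R\to(k,k+1)$. Send $(f_k)_{k\in I}$ to the map $F$ that equals $\varphi_kf_k\varphi_k^{-1}$ on $(k,k+1)$ for $k\in I$ and fixes all other points. Then $F$ fixes every integer and maps every interval $(k,k+1)$ increasingly onto itself, so $F\in\operatorname{Aut}(\mathbb R)$. On each interval, conjugation by the increasing bijection $\varphi_k$ is injective and preserves composition, $\max$ and $\min$; hence so does $(f_k)\mapsto F$.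
\end{proof}

For a set $X$ let $X^*$ be the free monoid on $X$, with empty word $\varnothing$ and length function $|\cdot|$. A word $w$ is a \emph{subword} of $s=a_1\cdots a_n$ if it arises from $s$ by deleting letters, that is, if $w=a_{j_1}\cdots a_{j_k}$ for some $j_1<\dots<j_k$; the letters need not be adjacent in $s$. For a map $h\colon X\to P$, $x\mapsto h_x$, into a monoid we put
\[
s[h]=h_{a_1}\cdots h_{a_n},\qquad\varnothing[h]=\mathbf 1,
\]
so that $(sw)[h]=s[h]\,w[h]$. For a monoid $M$ we use words whose letters are elements of $M$, and write $\pi(s)\in M$ for the product in $M$ of the letters of $s\in M^*$; this is $s[h]$ for the identity map $h$. In an integral pomonoid $uxv\le u\mathbf 1v=uv$, so deleting factors can only increase a product: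
\begin{equation}\label{eq:subword}
\text{if $P$ is an integral pomonoid and $w$ is a subword of $s$, then $s[h]\le w[h]$.}
\end{equation}

\section{Lax maps}\label{sec:lax}

To see what has to be constructed, suppose that $M=A_\gamma$ for a subpomonoid $A$ of $G^-$, and write $g_m$ for the element $m$ regarded as an element of $G$. Then $g_{\mathbf 1}=\mathbf 1$ by Lemma~\ref{lem:nucleus}(c), the map $g$ is monotone, and $g_ag_b\le\gamma(g_ag_b)=g_{ab}$. Moreover $G$ remembers the products of $M$: since $\gamma$ is a homomorphism fixing each $g_m$, we have $\gamma(s[g])=g_{\pi(s)}$ for $s\in M^*$, so $s[g]\le g_t$ implies $g_{\pi(s)}\le\gamma(g_t)=g_t$, that is, $\pi(s)\le t$. These properties do not mention $A$ or $\gamma$, and we show that they suffice to rebuild both.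

\begin{definition}
Let $M$ be a pomonoid and $G$ an $\ell$-group. A map $g\colon M\to G$ is \emph{lax} if
\[
\text{(L1) } g_{\mathbf 1}=\mathbf 1,\qquad\text{(L2) } a\le b\Rightarrow g_a\le g_b,\qquad\text{(L3) } g_ag_b\le g_{ab}.
\]
It \emph{separates} a pair $(s,t)\in M^*\times M$ if $s[g]\not\le g_t$, and it is \emph{separating} if it separates every pair $(s,t)$ with $\pi(s)\not\le t$.
\end{definition}

A lax map satisfies $s[g]\le g_{\pi(s)}$ for all $s\in M^*$: for $s=\varnothing$ this is (L1), and $(sa)[g]=s[g]\,g_a\le g_{\pi(s)}g_a\le g_{\pi(sa)}$ by induction and (L3). With (L2) it follows that a separating lax map satisfies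
\begin{equation}\label{eq:iff}
s[g]\le g_t\iff\pi(s)\le t\qquad(s\in M^*,\ t\in M).
\end{equation}

\begin{proposition}\label{prop:crit}
Let $M$ be an integral pomonoid, $G$ an $\ell$-group and $g\colon M\to G$ a separating lax map.
\begin{enumerate}
\item[(a)] $M$ is isomorphic to a nuclear image of the subpomonoid of $G^-$ generated by the elements $g_m$.
\item[(b)] If $M$ is an s$\ell$-monoid, then $M$ is isomorphic, as an s$\ell$-monoid, to a nuclear image of the sub-s$\ell$-monoid of $G^-$ generated by the elements $g_m$.
\end{enumerate}
\end{proposition}

\begin{proof}
Since $M$ is integral, $g_m\le g_{\mathbf 1}=\mathbf 1$, so all $g_m$ lie in $G^-$. Let $A$ be the generated structure. In case (b), $A$ consists of the finite nonempty joins $\bigvee_is_i[g]$ with $s_i\in M^*$: these include $\mathbf 1=\varnothing[g]$, and $\bigvee_is_i[g]\cdot\bigvee_ju_j[g]=\bigvee_{i,j}(s_iu_j)[g]$ by distributivity. In case (a), $A$ consists of the elements $s[g]$, and the argument below is to be read with all joins having a single term. We want to define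
\[
\eta\colon A\to M,\qquad\eta\Big(\bigvee_is_i[g]\Big)=\bigvee_i\pi(s_i).
\]

\emph{$\eta$ is well defined and monotone.} Suppose $\bigvee_is_i[g]\le\bigvee_ju_j[g]$ and put $t=\bigvee_j\pi(u_j)$. By \eqref{eq:iff} from right to left, $u_j[g]\le g_t$ for all $j$, so
\begin{equation}\label{eq:below}
\bigvee_ju_j[g]\le g_t .
\end{equation}
Hence $s_i[g]\le g_t$ for all $i$, and \eqref{eq:iff} from left to right gives $\pi(s_i)\le t$. Thus $\bigvee_i\pi(s_i)\le\bigvee_j\pi(u_j)$. Applying this in both directions to two representations of one element shows that $\eta$ is well defined. Inequality \eqref{eq:below} now reads $a\le g_{\eta(a)}$ for $a\in A$.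

\emph{$\eta$ is a homomorphism.} We have $\eta(\mathbf 1)=\pi(\varnothing)=\mathbf 1$, and $\bigvee_{i,j}\pi(s_iu_j)=\bigvee_i\pi(s_i)\cdot\bigvee_j\pi(u_j)$ by distributivity in $M$, so $\eta$ preserves products. In case (b) it preserves joins by definition. One-letter words give $\eta(g_m)=m$.

\emph{The nucleus.} Put $\gamma(a)=g_{\eta(a)}\in A$. Then $\gamma$ is monotone by (L2), $a\le\gamma(a)$, and $\gamma(\gamma(a))=g_{\eta(g_{\eta(a)})}=g_{\eta(a)}=\gamma(a)$. By (L3),
\[
\gamma(a)\gamma(b)=g_{\eta(a)}g_{\eta(b)}\le g_{\eta(a)\eta(b)}=g_{\eta(ab)}=\gamma(ab).
\]
So $\gamma$ is a nucleus, and $A_\gamma=\{g_m:m\in M\}$ because $\gamma(g_m)=g_m$. By \eqref{eq:iff} for one-letter words, $m\mapsto g_m$ is an order isomorphism from $M$ onto $A_\gamma$. Finally $\gamma(\mathbf 1)=g_{\mathbf 1}$, $\;g_m\cdot_\gamma g_n=g_{\eta(g_mg_n)}=g_{mn}$, and in case (b) $g_m\vee_\gamma g_n=g_{\eta(g_m\vee g_n)}=g_{m\vee n}$.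
\end{proof}

The notion of a separating lax map does not mention the joins of $M$; this is why Theorems~\ref{thm:main} and~\ref{thm:po} have a common proof. Two lemmas simplify the search for such a map. The first lets us separate one pair at a time.

\begin{lemma}\label{lem:prod}
Let $g^i\colon M\to G_i$ $(i\in I)$ be lax maps such that every pair $(s,t)$ with $\pi(s)\not\le t$ is separated by some $g^i$. Then $g\colon M\to\prod_iG_i$, $g_m=(g^i_m)_{i\in I}$, is a separating lax map.
\end{lemma}

\begin{proof}
Conditions (L1)--(L3) hold coordinatewise, and $s[g]\le g_t$ fails as soon as it fails in one coordinate.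
\end{proof}

The second lemma produces lax maps. We start from an arbitrary map $h\colon M\to G^-$, subject to no relations, and enlarge it as little as possible. For $m\in M$ put
\[
W_m=\{w\in M^*:\pi(w)\le m\};
\]
this set contains the one-letter word $m$. If $g$ is lax and $h_x\le g_x$ for all $x$, then $w[h]\le w[g]\le g_{\pi(w)}\le g_m$ for all $w\in W_m$. So $g_m$ must be an upper bound of these elements, and we take the least one.

\begin{lemma}\label{lem:gen}
Let $M$ be a pomonoid, $G$ an $\ell$-group and $h\colon M\to G^-$ a map such that the join
\[
g_m=\bigvee_{w\in W_m}w[h]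
\]
exists in $G$ for every $m\in M$. Then $g$ is lax, and $g$ separates every pair $(s,t)$ with $s[h]\not\le g_t$.
\end{lemma}

\begin{proof}
(L1) All $w[h]$ are below $\mathbf 1$, and $\varnothing\in W_{\mathbf 1}$. (L2) If $a\le b$, then $W_a\subseteq W_b$. (L3) For $v\in W_a$ and $w\in W_b$ we have $\pi(vw)=\pi(v)\pi(w)\le ab$, so $v[h]\,w[h]=(vw)[h]\le g_{ab}$. For fixed $w$ the element $g_{ab}\,w[h]^{-1}$ is thus an upper bound of all $v[h]$, whence $g_a\le g_{ab}\,w[h]^{-1}$, that is, $w[h]\le g_a^{-1}g_{ab}$. As this holds for all $w\in W_b$, we get $g_b\le g_a^{-1}g_{ab}$.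

Since $m\in W_m$, we have $h_m\le g_m$, hence $s[h]\le s[g]$. So $s[g]\le g_t$ implies $s[h]\le g_t$.
\end{proof}

Let now $M$ be integral and $\pi(s)\not\le t$. Two tasks remain: to choose $h$ so that $s[h]$ is not below the join of the $w[h]$ with $w\in W_t$, and to ensure that the joins exist. For the first task, the only information about $M$ that we need is
\begin{equation}\label{eq:nosub}
\pi(s)\not\le t\ \Longrightarrow\ \text{no word in $W_t$ is a subword of $s$},
\end{equation}
which holds because a subword $w\in W_t$ of $s$ would give $\pi(s)\le\pi(w)\le t$ by \eqref{eq:subword}. It therefore suffices to keep $s[h]$ from lying below the join of the $w[h]$ over \emph{all} words $w$ that are not subwords of $s$.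

\section{Homeomorphisms that read a word}\label{sec:read}

The smallest case in which commutativity is an obstruction is $s=xy$, $w\in\{x^2,y^2\}$.

\begin{example}\label{ex:xy}
We look for $x,y\in\operatorname{Aut}(\mathbb R)^-$ and a point $q$ with $x(y(q))>x(x(q))$ and $x(y(q))>y(y(q))$. The first inequality says $y(q)>x(q)$, the second says $x(p)>y(p)$ for $p=y(q)$. So at $q$ the map $y$ must make the shorter step to the left, and at the next point $p$ the map $x$ must. Two translations cannot do this, but two homeomorphisms whose graphs cross can. Let $y(r)=r-1$, and let $x(r)=r-\frac34$ for $r\le1$, $\;x(r)=\frac r2-\frac14$ for $1\le r\le2$, and $x(r)=r-\frac54$ for $r\ge2$. At $q=2$,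
\[
xy(2)=x(1)=\tfrac14,\qquad x^2(2)=x(\tfrac34)=0,\qquad y^2(2)=0 .
\]
Thus $xy\not\le x^2\vee y^2$ in $\operatorname{Aut}(\mathbb R)^-$.
\end{example}

The example suggests the general rule: at each stage, the letter that the word $s$ applies next should make the short step, and the other letters should overshoot. Write $s=a_1\cdots a_n$ along the line with the letter $a_j$ between the integers $j-1$ and $j$, and place a pointer at $n$. In a composition $w[h]=h_{b_1}\cdots h_{b_k}$ the last letter acts first, so $w$ is read from right to left. Let the letter $x$ move the pointer leftward across the nearest occurrence of $x$ in $s$, and to $-1$ if there is none (Figure~\ref{fig:xy}). This is the greedy search for $w$ inside $s$; it ends at a position $\ge0$ exactly when $w$ is a subword of $s$.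

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.2cm,y=1cm,>=stealth]
\draw (-1.5,0) -- (2.5,0);
\node[circle,draw,fill=white,inner sep=1pt,minimum size=6.5mm] (a) at (-1,0) {$-1$};
\node[circle,draw,fill=white,inner sep=1pt,minimum size=6.5mm] (b) at (0,0) {$0$};
\node[circle,draw,fill=white,inner sep=1pt,minimum size=6.5mm] (c) at (1,0) {$1$};
\node[circle,draw,fill=white,inner sep=1pt,minimum size=6.5mm] (d) at (2,0) {$2$};
\node[fill=white] at (0.5,0) {$x$};
\node[fill=white] at (1.5,0) {$y$};
\draw[->] (d) to[bend right=50] (b);
\draw[->] (c) to[bend right=35] (b);
\draw[->] (b) to[bend right=35] (a);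
\draw[->,dashed] (d) to[bend left=35] (c);
\draw[->,dashed] (c) to[bend left=50] (a);
\draw[->,dashed] (b) to[bend left=35] (a);
\end{tikzpicture}
\caption{Pointer moves for the word $s=xy$. The letter $x$ (solid arrows) and the letter $y$ (dashed arrows) move the pointer leftward across the nearest occurrence of that letter, and to $-1$ if there is none. Starting at $2$ and reading from right to left, the word $xy$ ends at $0$, while $xx$, $yy$ and $yx$ end at $-1$.}
\label{fig:xy}
\end{figure}

The pointer moves are nondecreasing maps $e_x\colon\mathbb Z\to\mathbb Z$, but they are neither injective nor surjective; in the figure $x$ sends both $1$ and $2$ to $0$. To turn them into elements of a group we thicken each integer $i$ to the interval $J_i=[i,i+\frac12]$. Several intervals can then be mapped to disjoint parts of one target interval, and the gaps between consecutive intervals are stretched over whatever is skipped.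

\begin{lemma}\label{lem:read}
Let $X$ be a set and $s\in X^*$ a word of length $n\ge0$. There is a map $h\colon X\to\operatorname{Aut}(\mathbb R)$ such that
\begin{enumerate}
\item[(a)] the set $\{h_x:x\in X\}$ is finite;
\item[(b)] $h_x(q)\le q-\frac12$ for all $x\in X$ and $q\in\mathbb R$;
\item[(c)] for every $w\in X^*$, we have $w[h](n)\ge0$ if and only if $w$ is a subword of $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $s=a_1\cdots a_n$. For $x\in X$ define $e_x\colon\mathbb Z\to\mathbb Z$ by
\[
e_x(i)=\begin{cases}\max\big(\{j-1:1\le j\le i,\ a_j=x\}\cup\{-1\}\big)&\text{if }1\le i\le n,\\ i-1&\text{otherwise.}\end{cases}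
\]
Then $e_x(i)\le i-1$ for all $i$. The map $e_x$ is nondecreasing: on $\{1,\dots,n\}$ the set under the maximum grows with $i$ and the values lie in $[-1,n-1]$, while the values $i-1$ are at most $-1$ for $i\le0$ and at least $n$ for $i\ge n+1$.

Fix a strictly increasing function $\theta\colon\mathbb R\to(0,\frac12)$, for instance $\theta(q)=\frac14+\frac1{2\pi}\arctan q$. For $q\in\frac12\mathbb Z$ put
\[
h_x(q)=e_x(\lfloor q\rfloor)+\theta(q),
\]
and extend $h_x$ linearly between consecutive points of $\frac12\mathbb Z$. On $\frac12\mathbb Z$ the map $h_x$ is the sum of a nondecreasing and a strictly increasing function, and it is unbounded above and below because $e_x(i)=i-1$ outside $\{1,\dots,n\}$. So the extension is continuous, strictly increasing and unbounded in both directions, and $h_x\in\operatorname{Aut}(\mathbb R)$.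

(a) All letters that do not occur in $s$ have the same $e_x$, so there are at most $n+1$ maps $h_x$.

(b) For $i\in\mathbb Z$ and $q\in\{i,i+\frac12\}$ we have $h_x(q)<(i-1)+\frac12\le q-\frac12$. Between consecutive points of $\frac12\mathbb Z$ both sides of (b) are linear, so the inequality persists.

(c) Both endpoints of $J_i=[i,i+\frac12]$ are mapped by $h_x$ into $J_{e_x(i)}$, so $h_x[J_i]\subseteq J_{e_x(i)}$. Let $w=b_1\cdots b_k$ and define $i_k=n$ and $i_{r-1}=e_{b_r}(i_r)$ for $r=k,\dots,1$. Since $n\in J_n$, we get $w[h](n)\in J_{i_0}$, and $n=i_k>i_{k-1}>\dots>i_0$.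

For $w=s$ we have $e_{a_r}(r)=r-1$ for $1\le r\le n$, so $i_r=r$ and $s[h](n)\in J_0$. If $w$ is a subword of $s$, then \eqref{eq:subword}, applied in $\operatorname{Aut}(\mathbb R)^-$, gives $w[h](n)\ge s[h](n)\ge0$.

Conversely, let $w[h](n)\ge0$. Then $i_0\ge0$, since the intervals $J_i$ with $i\le-1$ contain only negative numbers. For each $r\ge1$ we then have $1\le i_r\le n$ and $e_{b_r}(i_r)=i_{r-1}\ne-1$, so the definition of $e_{b_r}$ gives $i_{r-1}=j_r-1$ for some $j_r\in\{1,\dots,n\}$ with $a_{j_r}=b_r$. As $j_1<\dots<j_k$, the word $w=a_{j_1}\cdots a_{j_k}$ is a subword of $s$.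
\end{proof}

For finite joins, (b) and (c) are all that is needed.

\begin{proof}[Proof of Theorem~\ref{thm:free}]
For $s\in X^*$ let $h^s$ be the map of Lemma~\ref{lem:read}, and put $h_x=(h^s_x)_{s\in X^*}\in G=\operatorname{Aut}(\mathbb R)^{X^*}$. By (b), $h_x\in G^-$. We claim that for words $s,u_1,\dots,u_l$ with $l\ge1$,
\begin{equation}\label{eq:free}
s[h]\le\bigvee_ju_j[h]\ \Longrightarrow\ \text{some $u_j$ is a subword of $s$.}
\end{equation}
Indeed, in coordinate $s$ and at the point $n=|s|$ the hypothesis says $\max_ju_j[h^s](n)\ge s[h^s](n)\ge0$, and (c) applies to a word $u_j$ attaining the maximum.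

Let $F$ be the sub-s$\ell$-monoid of $G^-$ generated by the $h_x$; it is integral, and by distributivity it consists of the finite nonempty joins $\bigvee_is_i[h]$. Let $v\colon X\to M$ be a map into an integral s$\ell$-monoid. If $\bigvee_is_i[h]\le\bigvee_ju_j[h]$, then each $s_i$ has some $u_j$ as a subword by \eqref{eq:free}, so $\bigvee_is_i[v]\le\bigvee_ju_j[v]$ by \eqref{eq:subword}. Hence $\varphi(\bigvee_is_i[h])=\bigvee_is_i[v]$ is well defined. It preserves $\mathbf 1$ and $\vee$ by definition and products by distributivity, and it is the only homomorphism $F\to M$ with $\varphi(h_x)=v_x$, because the $h_x$ generate $F$. So $F$ is free over $x\mapsto h_x$ in the class of integral s$\ell$-monoids.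

An equation in variables from $X$ that holds in all negative cones holds in $G^-$ under the assignment $h$; applying $\varphi$ shows that it holds in $M$ under the assignment $v$.
\end{proof}

\section{Infinite joins}\label{sec:joins}

Theorem~\ref{thm:free} presents every integral s$\ell$-monoid $M$ as a homomorphic image of a sub-s$\ell$-monoid of a negative cone: take $X=M$ and the homomorphism $\varphi\colon F\to M$ with $\varphi(h_x)=x$. This is not yet a nuclear image. By Lemma~\ref{lem:nucleus}(a), the fibers of a nucleus have greatest elements, and those of $\varphi$ need not. Suppose that $m\ne\mathbf 1$ has infinitely many elements below it and that $\bigvee_ju_j[h]$ is the greatest element of $\varphi^{-1}(m)$. For $x\le m$ the element $h_x\vee h_m$ lies in this fiber, so by \eqref{eq:free} some $u_j$ is a subword of the one-letter word $x$; as $\pi(u_j)\le m<\mathbf 1$ excludes $u_j=\varnothing$, we get $u_j=x$. A finite join cannot contain all these letters. The missing greatest elements are the infinite joins of Lemma~\ref{lem:gen}, and we must show that they exist.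

A pointwise supremum of homeomorphisms can fail to be one, even if all of them move points a definite distance to the left. For $k\ge1$ let $f_k(q)=q^{1/k}-2$ on $[0,1]$ and $f_k(q)=q-2$ elsewhere; then $f_k\in\operatorname{Aut}(\mathbb R)$ and $f_k(q)\le q-1$, but $\sup_kf_k$ jumps from $-2$ to $-1$ at $0$ and is constant on $(0,1]$. This is where we use that, in a single coordinate, the infinitely many letters act by finitely many maps.

\begin{lemma}\label{lem:sup}
Let $h\colon X\to\operatorname{Aut}(\mathbb R)$ satisfy conditions (a) and (b) of Lemma~\ref{lem:read}, and let $W\subseteq X^*$ be nonempty. Then for each $q\in\mathbb R$ the set $\{w[h](q):w\in W\}$ has a greatest element $f(q)$, the map $f$ belongs to $\operatorname{Aut}(\mathbb R)$, and $f$ is the join of the elements $w[h]$, $w\in W$.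
\end{lemma}

\begin{proof}
Fix $w_0\in W$ and $N>0$, and put $B=w_0[h](-N)$. Long words move points too far to matter on $[-N,N]$: if $q\in[-N,N]$ and $|w|>2(N-B)$, then (b) gives
\[
w[h](q)\le q-\tfrac12|w|<N-(N-B)=B\le w_0[h](q).
\]
Let $W'$ consist of $w_0$ and the words in $W$ of length at most $2(N-B)$. By (a), the set $\{w[h]:w\in W'\}$ is finite; let $f_N\in\operatorname{Aut}(\mathbb R)$ be its pointwise maximum. For $q\in[-N,N]$ the number $f_N(q)$ is the greatest element of $\{w[h](q):w\in W\}$. So $f$ is defined everywhere and agrees with $f_N$ on $[-N,N]$ for each $N$; hence it is continuous and strictly increasing. From $w_0[h]\le f\le\mathrm{id}$ it follows that $f$ is unbounded above and below. So $f\in\operatorname{Aut}(\mathbb R)$, and $f$ is the least upper bound because the order is pointwise.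
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:po}]
Subpomonoids and sub-s$\ell$-monoids of negative cones are integral, so their nuclear images are integral pomonoids, respectively integral s$\ell$-monoids, by Lemma~\ref{lem:nucleus}.

Conversely, let $M$ be an integral pomonoid. Fix $s\in M^*$ of length $n$ and let $h\colon M\to\operatorname{Aut}(\mathbb R)^-$ be the map of Lemma~\ref{lem:read} for $X=M$ and this $s$. By Lemma~\ref{lem:sup} the joins $g^s_m=\bigvee_{w\in W_m}w[h]$ exist in $\operatorname{Aut}(\mathbb R)$, so $g^s$ is lax by Lemma~\ref{lem:gen}. Let $t\in M$ with $\pi(s)\not\le t$. By Lemma~\ref{lem:sup}, $g^s_t(n)=w[h](n)$ for some $w\in W_t$, and $w$ is not a subword of $s$ by \eqref{eq:nosub}. Lemma~\ref{lem:read}(c) gives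
\[
g^s_t(n)=w[h](n)<0\le s[h](n).
\]
So $s[h]\not\le g^s_t$, and $g^s$ separates $(s,t)$ by Lemma~\ref{lem:gen}.

By Lemma~\ref{lem:prod}, the maps $g^s$, $s\in M^*$, combine to a separating lax map $g\colon M\to G=\operatorname{Aut}(\mathbb R)^{M^*}$. Proposition~\ref{prop:crit}(a) gives Theorem~\ref{thm:po}. If $M$ is an s$\ell$-monoid, Proposition~\ref{prop:crit}(b) presents it as a nuclear image of a sub-s$\ell$-monoid $A$ of $G^-$. If $M$ is countable, so is $M^*$, and the embedding of Lemma~\ref{lem:countable} carries $A$ isomorphically onto a sub-s$\ell$-monoid of $\operatorname{Aut}(\mathbb R)^-$. This proves Theorem~\ref{thm:main}.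
\end{proof}

That the supremum in Lemma~\ref{lem:sup} is attained matters here: it turns the strict inequalities $w[h](n)<0$, one for each $w\in W_t$, into a strict inequality for $g^s_t(n)$. Integrality of $M$ enters through \eqref{eq:nosub} and through $g_m\in G^-$ in Proposition~\ref{prop:crit}; the joins of $M$ enter only in part (b) of that proposition.

\section{The Abelian case}\label{sec:ab}

We now run the same scheme with $\langle\mathbb Z,+\rangle$ in place of $\operatorname{Aut}(\mathbb R)$, and the difficulty moves. Joins are free of charge, since every nonempty subset of $\mathbb Z^-$ has a greatest element. Separation is the issue. A map $h\colon M\to\mathbb Z^-$ is a choice of weights $c_x=-h_x\ge0$, and $w[h]=-c(w)$, where $c(w)$ is the sum of the weights of the letters of $w$. The condition $s[h]\not\le g_t$ of Lemma~\ref{lem:gen} says that $c(s)<c(w)$ for all $w\in W_t$. For $s=xy$ and $x^2,y^2\in W_t$ this asks for $c_x+c_y<2c_x$ and $c_x+c_y<2c_y$, which is impossible because $xy$ is the average of $x^2$ and $y^2$. Condition (ii) of Theorem~\ref{thm:ab} rules out such averages, and the theorem of the alternative shows that they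 are the only obstruction.

We recall three standard facts. \emph{Dickson's lemma}: if $Y$ is finite, every subset of $\mathbb N^Y$ has finitely many minimal elements in the coordinatewise order, and each of its elements lies above a minimal one. The other two we state with their short proofs.

\begin{lemma}[see, e.g., \cite{Darnel}]\label{lem:root}
In an $\ell$-group, $u^N\ge\mathbf 1$ for some $N\ge1$ implies $u\ge\mathbf 1$.
\end{lemma}

\begin{proof}
By distributivity $(u\wedge\mathbf 1)^k=\bigwedge_{i=0}^ku^i$. Since $u^N\ge u^0$, the term $u^N$ is redundant for $k=N$, so $(u\wedge\mathbf 1)^N=(u\wedge\mathbf 1)^{N-1}$. Canceling gives $u\wedge\mathbf 1=\mathbf 1$.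
\end{proof}

\begin{lemma}[Gordan's theorem over $\mathbb Q$]\label{lem:gordan}
Let $v_1,\dots,v_m\in\mathbb Q^n$. If there is no $c\in\mathbb Q^n$ with $c\cdot v_i>0$ for all $i$, then $\sum_i\lambda_iv_i=0$ for some nonnegative rationals $\lambda_i$, not all $0$.
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ the hypothesis forces $m\ge1$, and $1\cdot v_1=0$. Let $n\ge1$. After scaling by positive rationals, each vector has last coordinate $1$, $-1$ or $0$; denote vectors of these three kinds by $p$, $q$, $z$, and let a prime denote deletion of the last coordinate. Consider the family of all $p'+q'$ and all $z'$ in $\mathbb Q^{n-1}$. Suppose some $c'$ is positive on this family. Then $-c'\cdot p'<c'\cdot q'$ for all $p,q$, so there is a rational $c_n$ with $-c'\cdot p'<c_n<c'\cdot q'$ for all $p,q$, and $c=(c',c_n)$ is positive on all $v_i$, contrary to the hypothesis. So by induction a nontrivial nonnegative combination of the $p'+q'$ and $z'$ vanishes. The same combination of the $p+q$ and $z$ vanishes, because their last coordinates are $0$.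
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ab}]
(iii)$\Rightarrow$(i). The monoid $(\mathbb Z^-)^I$ is the negative cone of the Abelian $\ell$-group $\mathbb Z^I$.

(i)$\Rightarrow$(ii). Let $w_1\cdots w_N=s^N$, assign elements of an Abelian $\ell$-group to the variables, and put $v=w_1\vee\dots\vee w_N$. Then $s^N=w_1\cdots w_N\le v^N$, so $(vs^{-1})^N=v^Ns^{-N}\ge\mathbf 1$ by commutativity, and $s\le v$ by Lemma~\ref{lem:root}. The inequalities in (ii) thus hold in every sub-s$\ell$-monoid of the negative cone, and they pass to nuclear images by Lemma~\ref{lem:nucleus}(b).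

(ii)$\Rightarrow$(iii). For $w\in M^*$ let $\bar w$ be the vector of multiplicities of the letters of $w$. As $M$ is commutative, $\pi(w)$ depends only on $\bar w$, and we write $\pi(\bar w)=\pi(w)$. For finite $Y\subseteq M$ we regard $\langle\mathbb N^Y,+\rangle$ as the free commutative monoid on the variables $Y$, with each $y\in Y$ assigned to itself. Integrality lets us relax the equation in (ii) to an inequality: for $N\ge1$ and $\sigma,u_1,\dots,u_N\in\mathbb N^Y$,
\begin{equation}\label{eq:dagger}
u_1+\dots+u_N\le N\sigma\ \Longrightarrow\ \pi(\sigma)\le\pi(u_1)\vee\dots\vee\pi(u_N).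
\end{equation}
Indeed, with $r=N\sigma-(u_1+\dots+u_N)\in\mathbb N^Y$, condition (ii) applies to $u_1+r,u_2,\dots,u_N$, and $\pi(u_1+r)=\pi(u_1)\pi(r)\le\pi(u_1)$.

Fix $(s,t)\in M^*\times M$ with $\pi(s)\not\le t$.

\emph{Claim: there are positive integers $c_x$ $(x\in M)$ with $c(w)>c(s)$ for all $w\in W_t$.} There are infinitely many conditions on possibly infinitely many weights, and we first reduce to a finite system. Let $Y$ be the finite set of letters of $s$; letters outside $Y$ will simply be made heavier than $s$. Let $D$ be the set of minimal elements of $\{\bar w:w\in W_t\cap Y^*\}\subseteq\mathbb N^Y$, which is finite by Dickson's lemma. Consider the vectors $u-\bar s$ $(u\in D)$ and the unit vectors $e_y$ $(y\in Y)$ in $\mathbb Q^Y$, and suppose that no $c\in\mathbb Q^Y$ is positive on all of them. By Lemma~\ref{lem:gordan}, after clearing denominators there are nonnegative integers $\lambda_u,\mu_y$, not all $0$, with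
\[
\sum_{u\in D}\lambda_u(u-\bar s)+\sum_{y\in Y}\mu_ye_y=0 .
\]
If all $\lambda_u$ were $0$, then all $\mu_y$ would be $0$ as well. So $N=\sum_u\lambda_u\ge1$ and $\sum_u\lambda_uu\le N\bar s$. Applying \eqref{eq:dagger} to the list in which each $u$ occurs $\lambda_u$ times gives $\pi(s)\le\bigvee_{\lambda_u>0}\pi(u)\le t$, a contradiction. Hence a positive solution $c\in\mathbb Q^Y$ exists, and after scaling, the $c_y$ are positive integers with $c\cdot u>c\cdot\bar s=c(s)$ for all $u\in D$. Put $c_x=c(s)+1$ for $x\in M\setminus Y$. Let $w\in W_t$. If $w$ has a letter outside $Y$, then $c(w)\ge c(s)+1$. Otherwise $\bar w\ge u$ for some $u\in D$, and $c(w)\ge c\cdot u>c(s)$ since the weights are positive. This proves the claim.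

Put $h_x=-c_x\in\mathbb Z^-$. The joins $g_m=\max\{-c(w):w\in W_m\}$ exist, so $g\colon M\to\mathbb Z$ is lax by Lemma~\ref{lem:gen}. By the claim, $g_t<-c(s)=s[h]$, so $g$ separates $(s,t)$. Let $I$ be the set of all pairs $(s,t)$ with $\pi(s)\not\le t$. Lemma~\ref{lem:prod} yields a separating lax map $M\to\mathbb Z^I$, and Proposition~\ref{prop:crit}(b) gives (iii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Darnel}
M. R. Darnel, \emph{Theory of Lattice-Ordered Groups}, 1995.

\bibitem{Prenosil}
Adam P\v{r}enosil, \emph{From partially ordered monoids to partially ordered groups via free nuclear preimages}, arXiv:2111.09820 (2021).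

\end{thebibliography}
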